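# The first accumulation point of stable commutator length in torsion-free hyperbolic groups

## 1. The bound $1/6$ and the terms in it

**Theorem 1.** There is a torsion-free non-elementary word-hyperbolic group $G$, of the form $F_6\rtimes\mathbb Z$, with infinitely many conjugacy classes $[g_j]$ satisfying $\mathrm{scl}(g_j)\le 1/6$. Hence $\delta_\infty(G)\le 1/6<1/4$.

**Theorem 2.** $\delta_\infty(G)\ge 1/6$ for every torsion-free non-elementary word-hyperbolic group $G$. More precisely, there are a left-invariant metric on $G$, quasi-isometric to a word metric, with stable translation length $\tau$, and a constant $C=C(G)$, such that every $r\ne 1$ that is not a proper power satisfies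
$$\mathrm{scl}(r)\ \ge\ \frac16\cdot\frac{\tau(r)}{\tau(r)+C}.\tag{1}$$

So $\delta_\infty=1/6$ for the group of Theorem 1. We now go through the terms.

**Definition.** For $g\in[G,G]$ the commutator length $\mathrm{cl}(g)$ is the least number of commutators of $G$ whose product is $g$, and $\mathrm{scl}(g)=\lim_n \mathrm{cl}(g^n)/n$; the limit exists because $n\mapsto\mathrm{cl}(g^n)$ is subadditive. If $g^m\in[G,G]$ for some $m\ge1$, put $\mathrm{scl}(g)=\mathrm{scl}(g^m)/m$. Otherwise put $\mathrm{scl}(g)=\infty$.

It follows that $\mathrm{scl}(g^k)=k\,\mathrm{scl}(g)$ for $k\ge1$, that $\mathrm{scl}$ is constant on conjugacy classes and that it is invariant under automorphisms of $G$. For example, a generator $x$ of a free group has $\mathrm{scl}(x)=\infty$, since no power $x^m$, $m\geq 1$, dies in the abelianization.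

**Definition.** $\delta_\infty(G)$ is the supremum of those $t$ for which only finitely many conjugacy classes of $G$ have $\mathrm{scl}<t$.

Two uses of this definition: infinitely many classes with $\mathrm{scl}\le t$ give $\delta_\infty(G)\le t$; and if for every $\eta>0$ only finitely many classes have $\mathrm{scl}<t-\eta$, then $\delta_\infty(G)\ge t$.

Theorem B of Calegari and Fujiwara (*Stable commutator length in word-hyperbolic groups*, arXiv:math/0611889, 2006) says that
$$\frac1{12}\le\delta_\infty(G)\le\frac12\tag{2}$$
for every torsion-free non-elementary word-hyperbolic $G$. The upper bound is sharp: it is realized in a nonabelian free group and in a closed hyperbolic surface group. The question is whether $1/12$ can be replaced by $1/4$. Theorem 1 says no. Theorem 2 says that $1/12$ can be replaced by $1/6$, and Theorem 1 says that $1/6$ is then optimal, so the sharp form of (2) is $\frac16\le\delta_\infty(G)\le\frac12$.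

**Facts about torsion-free hyperbolic groups.** Let $G$ be torsion-free and word-hyperbolic, with boundary $\partial G$; "non-elementary" means not virtually cyclic. We use two textbook facts.

* (H1) An element $r\ne1$ has exactly two fixed points in $\partial G$, an attracting one $r^+$ and a repelling one $r^-$, with $r^n\xi\to r^+$ for $\xi\ne r^-$. The stabilizer $E(r)$ of the set $\{r^+,r^-\}$ is infinite cyclic.
* (H2) Nontrivial elements with a common fixed point in $\partial G$ lie in a common cyclic group.

Four consequences:

* (H3) *If $y^2=z^2$ then $y=z$.* If $y^2=1$ both are trivial. Otherwise $y,z$ have the same fixed points, so $y=e^a$, $z=e^b$ for some $e$, and $2a=2b$.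
* (H4) *If $r\neq 1$ is not a proper power, then $E(r)=\langle r\rangle$ is its centralizer.* Write $E(r)=\langle e\rangle$, $r=e^k$; then $k=\pm1$. An element commuting with $r$ preserves $\{r^\pm\}$.
* (H5) *If $r\ne1$ and $r^a\sim r^b$ (conjugate), then $a=b$.* If one of $r^a,r^b$ is $1$, both are, and $a=b=0$. If $xr^ax^{-1}=r^b\ne1$, then $x$ preserves $\{r^\pm\}$, so $x\in E(r)$ commutes with $r$ and $r^a=r^b$. In particular $r\not\sim r^{-1}$.
* (H6) *Every $g\ne1$ is $r^k$ with $k\ge1$ and $r$ not a proper power.* Let $E(g)=\langle e\rangle$, $g=e^k$, $k\ge1$ after replacing $e$ by $e^{-1}$. If $e=s^l$, then $s\in E(g)$, so $s=e^j$ and $jl=1$.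

## 2. Products of $k$ conjugates equal to $1$

**Definition.** A homogeneous quasimorphism is a function $q:G\to\mathbb R$ with $q(g^n)=nq(g)$ for $n\in\mathbb Z$ and $|q(gh)-q(g)-q(h)|\le D$ for all $g,h$. The least such $D$ is the defect $D(q)$.

Homomorphisms are the case $D(q)=0$. A homogeneous quasimorphism is constant on conjugacy classes. Bavard duality says that for $h\in[G,G]$
$$\mathrm{scl}(h)=\sup_q\frac{|q(h)|}{2D(q)},\tag{3}$$
the supremum being over homogeneous quasimorphisms with $D(q)>0$ (and $0$ if there are none).

**Lemma 1.** If a product of $k\ge2$ conjugates of $g$ is $1$, then $g^k\in [G,G]$ up to torsion of the class as follows: the class of $g^k$ in the abelianization is $0$, and $\mathrm{scl}(g)\le\frac{k-2}{2k}$.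

*Proof.* Let $a_1\cdots a_k=1$ with $a_i\sim g$. In the abelianization $k[g]=0$, so $g^k\in[G,G]$. For a homogeneous quasimorphism $q$ of defect $D$, applying the defect inequality $k-2$ times,
$$\Big|q(a_1\cdots a_{k-1})-\sum_{i<k}q(a_i)\Big|\le(k-2)D .$$
The left side is $|-q(g)-(k-1)q(g)|=k|q(g)|=|q(g^k)|$. By (3), $\mathrm{scl}(g^k)\le\frac{k-2}2$; divide by $k$. $\square$

The first cases are as follows. For $k=2$ we would have $g\sim g^{-1}$, which (H5) forbids for $g\ne1$. For $k=4$ the bound is exactly $1/4$. For $k=3$ it is $1/6$. So to refute $\delta_\infty\ge1/4$ by relations of this kind we want a hyperbolic group with infinitely many classes $[g]$ such that some product of three conjugates of $g$ is trivial.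

## 3. A group $F_6\rtimes\mathbb Z$ with infinitely many such classes

**An automorphism with a three-term relation.** Let $F=F(x_0,x_1,x_2)$ and
$$\varphi(x_0)=x_1,\qquad\varphi(x_1)=x_2,\qquad\varphi(x_2)=x_1^{-1}x_0^{-1}.$$
The image contains $x_1$, $x_2$ and hence $x_0$, so $\varphi$ is surjective; free groups of finite rank are Hopfian, so $\varphi$ is an automorphism. Since $\varphi^3(x_0)=\varphi(x_2)$,
$$x_0\,\varphi(x_0)\,\varphi^3(x_0)=x_0x_1\cdot x_1^{-1}x_0^{-1}=1.\tag{4}$$

**The first attempt, and where it stops.** In $G_0=F\rtimes_\varphi\mathbb Z$, with $tft^{-1}=\varphi(f)$, equation (4) reads $x_0\cdot tx_0t^{-1}\cdot t^3x_0t^{-3}=1$, so Lemma 1 gives $\mathrm{scl}(x_0)\le1/6$. This also illustrates the definition of $\mathrm{scl}$ outside $[G,G]$: in the abelianization of $G_0$ the generators satisfy $x_0=x_1=x_2$ and $x_2=-x_1-x_0$, so $x_0$ has order exactly $3$ there. Thus $x_0\notin[G_0,G_0]$, but $x_0^3\in[G_0,G_0]$. However, this gives only one conjugacy class. The other evident solutions $y=\varphi^i(x_0)$ of $y\varphi(y)\varphi^3(y)=1$ are all conjugate to $x_0$ by powers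 of $t$, and passing to powers multiplies $\mathrm{scl}$. To get infinitely many classes we divide one solution by another. We take the second solution in a second copy of $F$, so that non-conjugacy can be read off from normal forms in a free product.

**Step 1: $\varphi$ is atoroidal.** An automorphism of a free group is *atoroidal* if no power with exponent $k\ge1$ fixes a nontrivial conjugacy class. For example, an inner automorphism is not atoroidal, since it fixes every class. This step supplies the hypothesis for hyperbolicity.

The map $\varphi_{ab}$ on $\mathbb Z^3$ sends $e_0\mapsto e_1\mapsto e_2\mapsto-e_0-e_1$, so its characteristic polynomial is $t^3+t+1$. It has no root mod $2$, so it is irreducible. It takes the values $-1$ at $-1$ and $1$ at $0$, so it has a real root $\lambda\in(-1,0)$. If some root were a root of unity, then by irreducibility all would be, contradicting $0<|\lambda|<1$.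

*All positive powers of $\varphi$ are irreducible*, that is, none permutes the conjugacy classes of the factors $A_1,\dots,A_m$ in a nontrivial proper decomposition $F=A_1*\cdots*A_m*B$. If $\varphi^j$ did, a power $\varphi^k$, $k\geq 1$, would preserve the conjugacy class of the proper nontrivial free factor $A_1$. The image of $A_1$ in $\mathbb Z^3$ would be an invariant proper nonzero summand, so the characteristic polynomial of $\varphi_{ab}^k$ would be reducible over $\mathbb Q$. Being of degree $3$, it would have a rational root. Its roots are the Galois conjugates of $\lambda^k$, so $\lambda^k\in\mathbb Q$. As $\lambda$ is an algebraic unit, $\lambda^k=\pm1$, contradicting $0<|\lambda|<1$.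

Now suppose $\varphi^k$, $k\ge1$, fixes a nontrivial conjugacy class. Bestvina and Handel (*Train tracks and automorphisms of free groups*, Ann. of Math. 1992, Thm 4.1) show that an outer automorphism all of whose positive powers are irreducible and which fixes a nontrivial conjugacy class is realized by a pseudo-Anosov homeomorphism of a compact surface with one boundary component. So $\varphi^k$ is realized on such a surface $\Sigma$ with $\pi_1\Sigma\cong F_3$ and $\chi(\Sigma)=-2$. An orientable surface with one boundary component has $\chi=1-2g$, which is odd, so $\Sigma$ is non-orientable. Then $\partial\Sigma$ represents $a^2b^2c^2$ in a suitable basis of $\pi_1\Sigma$, and its class $2(a+b+c)$ in $H_1(\Sigma)=\mathbb Z^3$ is nonzero. The homeomorphism preserves $[\partial\Sigma]$ up to sign, so $\varphi_{ab}^{2k}$ has eigenvalue $1$, and a root of $t^3+t+1$ is a root of unity. This is a contradiction.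

**Step 2: the double $\Phi=\varphi*\bar\varphi$ is atoroidal.** Let $\bar F$ be a copy of $F$, with $\bar\varphi$ the corresponding copy of $\varphi$, and let $\Phi$ act on $F*\bar F\cong F_6$. Let $w\ne1$ and $\Phi^k(w)\sim w$ with $k\ge1$.

If $w$ is conjugate into a factor, we may take $w\in F$ (the other case is the same). Elements of $F$ conjugate in $F*\bar F$ are conjugate in $F$, so $\varphi^k(w)\sim w$ in $F$, contradicting Step 1. Otherwise $w$ is conjugate to a cyclically reduced word $y_1\bar y_1\cdots y_p\bar y_p$ with $y_i\in F\setminus1$, $\bar y_i\in\bar F\setminus1$. Its image under $\Phi^k$ is again cyclically reduced, and conjugate cyclically reduced words in a free product are cyclic permutations of each other. So for some $s$ we have $\varphi^k(y_i)=y_{i+s}$ for all $i$ (indices mod $p$). Iterating $p$ times, $\varphi^{kp}(y_1)=y_{1+ps}=y_1\ne1$, contradicting Step 1.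

**Step 3: the group.** Let $G=(F*\bar F)\rtimes_\Phi\mathbb Z$ with $tft^{-1}=\Phi(f)$. Brinkmann (*Hyperbolic automorphisms of free groups*, GAFA 2000) shows that $F_n\rtimes_\Phi\mathbb Z$ is hyperbolic if and only if $\Phi$ is atoroidal. So $G$ is hyperbolic. It is torsion-free, being free-by-$\mathbb Z$, and non-elementary, since it contains $F_6$.

**Step 4: the elements and the relation.** For $j\ge1$ put
$$y=x_0,\qquad z=\bar\varphi^{\,j}(\bar x_0),\qquad g_j=g=yz^{-1}.$$
By (4), and its copy with $\bar\varphi^{\,j}$ applied, $y\Phi(y)\Phi^3(y)=1=z\Phi(z)\Phi^3(z)$. Within this step write $y_1=\Phi(y)$, $z_1=\Phi(z)$, and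
$$g'=\Phi(g)=y_1z_1^{-1}=tgt^{-1},\qquad g'''=\Phi^3(g)=t^3gt^{-3}.$$
Then
$$1=y\,y_1\Phi^3(y)\cdot\Phi^3(z)^{-1}z_1^{-1}z^{-1}=y\,y_1\,g'''\,z_1^{-1}z^{-1}=\big[yy_1g'''y_1^{-1}y^{-1}\big]\big[y\,g'\,y^{-1}\big]\big[yz^{-1}\big].$$
For the last equality, the product of the last two brackets is $yy_1z_1^{-1}y^{-1}\,yz^{-1}=yy_1z_1^{-1}z^{-1}$, and the first bracket ends in $y_1^{-1}y^{-1}$. Each bracket is a conjugate of $g$ in $G$, so Lemma 1 with $k=3$ gives $\mathrm{scl}(g_j)\le1/6$.

**Step 5: the $g_j$ are pairwise non-conjugate.** Conjugating $g_j$ by $ft^s$ with $f\in F*\bar F$ gives $f\Phi^s(g_j)f^{-1}$, which is conjugate in $F*\bar F$ to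
$$\Phi^s(g_j)=\varphi^s(x_0)\,\bar\varphi^{\,s+j}(\bar x_0)^{-1},$$
a cyclically reduced word of syllable length $2$. If this is conjugate in $F*\bar F$ to $g_i=x_0\bar\varphi^{\,i}(\bar x_0)^{-1}$, the two are cyclic permutations of each other, so $\varphi^s(x_0)=x_0$ and $\varphi^{s+j}(x_0)=\varphi^i(x_0)$. The first equality and atoroidality give $s=0$. Then $\varphi^{j-i}(x_0)=x_0$ gives $i=j$.

So infinitely many classes have $\mathrm{scl}\le1/6$, and Theorem 1 is proved. $\blacksquare$

**Remark.** The map that is the identity on $F$, $\bar\varphi$ on $\bar F$ and fixes $t$ respects the relations $tft^{-1}=\Phi(f)$, so it defines an automorphism of $G$. It sends $g_j$ to $g_{j+1}$, so all $\mathrm{scl}(g_j)$ are equal to one number. By Theorem 2 only finitely many classes lie below $\frac16-\eta$, so this number is exactly $1/6$.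

## 4. Counting strips: where $1/12$ and $1/6$ come from

We turn to Theorem 2. If $r^n$ is a product of $k$ commutators, a surface of genus $k$ with one boundary circle maps to a $K(G,1)$ with its boundary wrapping $n$ times around a loop for $r$; it has $-\chi=2k-1$. So a lower bound for $\mathrm{scl}(r)$ amounts to a lower bound for $-\chi(S)/2n$ over surfaces $S$ with boundary on $r$. We allow several boundary components, of degrees $m_i$ of either sign with $\sum m_i=n$.

Imagine that the boundary component of degree $m_i$ has length $|m_i|\tau$, and that $\partial S$ is divided into intervals paired off by strips running across $S$. The two ends of a strip are intervals of the same length, its *width*. Pairwise non-homotopic strips number at most $-3\chi(S)$ (we prove this in Section 9). Let $P=\sum_{m_i>0}m_i$ and $Q=\sum_{m_i<0}|m_i|$, and let $W_{++},W_{+-},W_{--}$ be the total widths of strips joining boundary components of the indicated signs. Then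
$$\tau P=2W_{++}+W_{+-},\qquad\tau Q=2W_{--}+W_{+-},\qquad\text{so}\qquad \tau n=2W_{++}-2W_{--}\le2W_{++}.\tag{5}$$
The mixed strips, over which we have no control, cancel. If every $(++)$ strip has width at most $c\tau+C$, then $\tau n\le-6\chi(S)(c\tau+C)$, so
$$\frac{-\chi(S)}{2n}\ \ge\ \frac1{12c}\cdot\frac{\tau}{\tau+C/c}.\tag{6}$$
The constant in the theorem is decided by $c$. Across a $(++)$ strip, two translates of the axis of $r$ run side by side *in opposite directions*, because both sides carry the boundary orientation. So we ask: how long can an antiparallel overlap of two translates of the axis of $r$ be?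

**The tree case.** Let a free group act on its Cayley tree. No nontrivial element fixes a point, including midpoints of edges. Let $A$ be the axis of $r\ne1$, with a coordinate in which $r$ is $s\mapsto s+\tau$. Suppose $uA$ runs along $A$ in the opposite direction over an interval $[s_1,s_2]$ of $A$, of length $L>0$.

*First estimate.* Compare $r$ with $r'=uru^{-1}$. If $L\ge\tau$, then $r'$ moves the point $s_2$ back to $s_2-\tau\in[s_1,s_2]$ and $r$ moves that forward to $s_2$. So $rr'$ fixes a point, $rr'=1$ and $r\sim r^{-1}$, which is impossible. Hence $L<\tau$, that is, $c=1$, and (6) yields $1/12$. For $L<\tau$ this argument says nothing: it uses only elements translating by a full period, and these no longer fit in the overlap.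

*Better estimate.* All the elements $ur^m$ carry $A$ to $uA$. On the part of $A$ that lands in the overlap, $u$ acts as $s'\mapsto\mu-s'$ for some $\mu$, so $v=ur^m$ acts as $s'\mapsto\mu-m\tau-s'$, a reflection with centre $(\mu-m\tau)/2$. The centres are spaced by $\tau/2$. If $L\ge\tau/2$, some centre $s^*$ lies in $[s_1,s_2]$, so the corresponding $v$ fixes a point and $v=1$. But $v$ carries the point $2s^*-s$ to $s$ for each $s\in[s_1,s_2]$, and some such $s$ differs from $s^*$. This is a contradiction, so $L<\tau/2$, that is, $c=1/2$, and (6) yields $1/6$.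

Two things are needed to carry this to a hyperbolic group. One is a version of the better estimate with additive errors, in which "$v$ fixes a point" becomes "$v^2$ moves a point a bounded amount" (Section 6). The other is an actual surface with actual strips whose widths are controlled by the overlap with no multiplicative loss, since a multiplicative loss would change $c$ (Sections 7 to 9). Both rest on a well-chosen metric.

## 5. A left-invariant metric satisfying Ptolemy's inequality

From here $G$ is torsion-free, non-elementary and hyperbolic, with word metric $d_w$. For a metric $d$, $(x|y)_z=\frac12\big(d(x,z)+d(y,z)-d(x,y)\big)$.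

**The metric.** By Blachère–Brofferio and Blachère–Haïssinsky–Mathieu, the Green metric $d$ of a symmetric, finitely supported, generating random walk on $G$ is a left-invariant metric with $a^{-1}d_w-a\le d\le a\,d_w$ for some constant $a$. By Nica–Špakula (*Strongly hyperbolic spaces*, Groups Geom. Dyn. 2016) it is *strongly hyperbolic*: for some $\varepsilon>0$, with $o$ a base point, $(x|y)=(x|y)_o$ and $\Lambda(x,y)=e^{-\varepsilon(x|y)}$,
$$\Lambda(x,z)\le\Lambda(x,y)+\Lambda(y,z)\qquad\text{for all }x,y,z,\text{ and for any base point }o.\tag{7}$$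
We fix $o=1\in G$. Two model examples:

* In a tree $(x|z)\ge\min\{(x|y),(y|z)\}$, so $\Lambda(x,z)\le\max\{\Lambda(x,y),\Lambda(y,z)\}$ and (7) holds for every $\varepsilon>0$.
* In $\mathbb H^2$, points at distance $R$ from $o$ at angle $\alpha$ satisfy $\cosh d=\cosh^2R-\sinh^2R\cos\alpha$. Letting $R\to\infty$, boundary points at angle $\alpha$ have $e^{-(\xi|\eta)}=\sqrt{(1-\cos\alpha)/2}=\sin(\alpha/2)$. If $\xi$ at angle $\theta$ is represented by $X_\xi=(\cos\frac\theta2,\sin\frac\theta2)\in\mathbb R^2$, this is $|\det(X_\xi,X_\eta)|$. In Section 8 we will realize $\Lambda$ by determinants along the edges of a triangulation.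

**Ptolemy's inequality.** Expanding the definitions,
$$(x|z)_t=(x|z)_o-(x|t)_o-(z|t)_o+d(o,t).$$
So (7) at base point $t$, multiplied by $e^{\varepsilon d(o,t)}\Lambda(x,t)\Lambda(y,t)\Lambda(z,t)$, becomes
$$\Lambda(x,z)\Lambda(y,t)\le\Lambda(x,y)\Lambda(z,t)+\Lambda(y,z)\Lambda(x,t).\tag{8}$$
Also (7) gives $\Lambda(x,z)\le2\max\{\Lambda(x,y),\Lambda(y,z)\}$, so $(G,d)$ is hyperbolic with $\delta=\log2/\varepsilon$.

**Coarse tools.** Below, $C$ denotes constants depending only on $(G,d,d_w)$, possibly changing from line to line; "$\pm C$" means up to an error at most $C$.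

* (F1) Any at most $6$ points of $(G,d)$ can be mapped to a metric tree with all distances preserved up to $C$ (Ghys–de la Harpe, Ch. 2, Thm 12).
* (F2) If $z_i,z_j,z_k$ occur in this order on a word geodesic, then $d(z_i,z_j)+d(z_j,z_k)\le d(z_i,z_k)+C_0$. Indeed $(G,d)$ embeds isometrically in a geodesic hyperbolic space (Bonk–Schramm, GAFA 2000, Thm 4.1); word geodesics are uniform quasigeodesics there, so by the Morse lemma $z_j$ is within a uniform distance of a geodesic from $z_i$ to $z_k$.
* (F3) If $(x|y)_z\le A$, any word geodesic from $x$ to $y$ has a vertex $z'$ with $d(z,z')\le A+C$. Indeed, as steps along the word geodesic have $d$-length at most $a$ and $0\le(z|y)_x\le d(x,y)$, there is a vertex $z'$ with $|d(x,z')-(z|y)_x|\le a$. Approximate $x,y,z,z'$ by a tree. By (F2) $\bar z'$ is within $C$ of $[\bar x,\bar y]$, and its position there is within $C$ of the projection of $\bar z$, which lies at distance $(\bar z|\bar y)_{\bar x}$ from $\bar x$. The distance from $\bar z$ to its projection is $(\bar x|\bar y)_{\bar z}\le A+C$.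

**Extension to $\partial G$.** By the Morse argument of (F2), Gromov products for $d$ and for $d_w$ tend to infinity simultaneously, so $\partial(G,d)=\partial G$. If $x_i\to\xi$ and $y_i\to\eta$ in $\partial G$, then (7), used twice, gives
$$|\Lambda(x_i,y_j)-\Lambda(x_k,y_l)|\le\Lambda(x_i,x_k)+\Lambda(y_j,y_l)\to0 .$$
So $\Lambda$ and $(\cdot|\cdot)$ extend continuously to $\partial G$ (with $(\xi|\xi)=\infty$), $\Lambda$ is a metric on $\partial G$ inducing its topology, and (8) holds on $\partial G$. Likewise $\Lambda(x_i,z)$ converges for $z\in G$, to a positive limit since $(x_i|z)\le d(o,z)$. Hence $d(z,x_i)-d(o,x_i)=d(o,z)-2(z|x_i)$ converges to a function $\beta_\xi(z)$, which is $1$-Lipschitz in $z$.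

For $h\in G$ put $\kappa_h(x)=\exp\!\big(-\tfrac\varepsilon2(d(hx,o)-d(x,o))\big)$. As $d(hx,o)=d(x,h^{-1}o)$, this too extends to $\partial G$. Since $(hx|hy)=(x|y)+\frac12(d(hx,o)-d(x,o))+\frac12(d(hy,o)-d(y,o))$,
$$\Lambda(hx,hy)=\kappa_h(x)\kappa_h(y)\Lambda(x,y),\qquad\kappa_{hk}(x)=\kappa_h(kx)\,\kappa_k(x),\tag{9}$$
on $G$ and, by continuity, on $\partial G$.

Let $\tau(h)=\lim_m d(o,h^mo)/m$ be the stable translation length. It is positive for $h\ne1$: in a hyperbolic group an element of infinite order has $\tau_w(h)>0$ for the word metric, and $\tau\ge a^{-1}\tau_w$. Clearly $\tau(h^m)=|m|\tau(h)$. Now $d(h^{m+1}o,o)-d(h^mo,o)=-\frac2\varepsilon\log\kappa_h(h^mo)$ converges to $-\frac2\varepsilon\log\kappa_h(h^+)$. The averages of these differences converge to $\tau(h)$, so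
$$\kappa_h(h^+)=e^{-\varepsilon\tau(h)/2}.\tag{10}$$

## 6. No antiparallel overlap longer than half a period

**Definition.** For nontrivial $h,h'$ with $h^+\ne h'^-$ and $h^-\ne h'^+$ put
$$\mathfrak o(h,h')=(h^+|h'^-)+(h^-|h'^+)-(h^+|h^-)-(h'^+|h'^-).\tag{11}$$

For a tree, with $o$ on an antiparallel overlap of length $L$ of the two axes, the last two products vanish and the first two are the distances from $o$ to the two ends of the overlap. So $\mathfrak o=L$. If the axes are disjoint at distance $\Delta$, take $o$ at the foot on the axis of $h$. Then the first three products are $0$, the last is $\Delta$, and $\mathfrak o=-\Delta$.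

If $h'$ is conjugate to $h$, the condition in the definition always holds. Otherwise $h,h'$ share a fixed point, so $h=z^a$, $h'=z^b$ by (H2), and $a=b$ by (H5). Then $h=h'$, for which $h^+\ne h'^-$ and $h^-\neq h'^+$. For $h=h'$ one has $\mathfrak o=0$.

**Lemma 2.** There is $C_1=C_1(G,d)\ge 0$ with
$$\mathfrak o(r,uru^{-1})\le\frac{\tau(r)}2+C_1\qquad\text{for all }r\ne1,\ u\in G.\tag{12}$$

*Proof.* Write $\tau=\tau(r)$, $\mathfrak o=\mathfrak o(r,uru^{-1})$. Let $c:\mathbb Z\to G$ be a word-geodesic line from $r^-$ to $r^+$, and $b=\frac12(\beta_{r^-}-\beta_{r^+})$.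

**Step 1: $b$ is a coordinate along $c$.** We need four properties.

* (b1) $b$ is $1$-Lipschitz and $b(rx)=b(x)+\tau$. For $\xi=r^\pm$, since $r\xi=\xi$,
$$\beta_\xi(rx)=\lim_{z\to\xi}[d(rx,rz)-d(o,rz)]=\beta_\xi(x)+\lim_{z\to\xi}[d(z,o)-d(rz,o)].$$
Taking $z=r^mo$ with $m\to+\infty$, respectively $m\to-\infty$, the last limit is $-\tau$ for $\xi=r^+$ and $+\tau$ for $\xi=r^-$ (using $d(o,r^{-m}o)=d(o,r^mo)$).
* (b2) For $i\le j$: $d(c_i,c_j)-C_0\le b(c_j)-b(c_i)\le d(c_i,c_j)$. By (F2), for $k\le i$ the difference $d(c_j,c_k)-d(c_i,c_k)$ lies in $[d(c_i,c_j)-C_0,d(c_i,c_j)]$; let $k\to-\infty$. For $k\ge j$ the difference lies in $[-d(c_i,c_j),-d(c_i,c_j)+C_0]$; let $k\to+\infty$. Take half the difference of the two limits.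
* (b3) Every $r^mc_i$ is within $C$ of $c$, because $r^mc$ and $c$ are word-geodesic lines with the same endpoints at infinity.
* (b4) If $p,q$ are within $D$ of $c$, then $d(p,q)\le|b(p)-b(q)|+4D+C_0$. For if $c_i,c_j$ are within $D$ of $p,q$, then $d(p,q)\le 2D+d(c_i,c_j)\le2D+|b(c_i)-b(c_j)|+C_0$, and $|b(c_i)-b(c_j)|\le|b(p)-b(q)|+2D$.

**Step 2: the overlap as a bar in a tree.** For $N$ large put $x=c_N$, $y=c_{-N}$, $x'=uc_N$, $y'=uc_{-N}$; these converge to $r^+,r^-,ur^+,ur^-$, the fixed points of $r$ and $uru^{-1}$. In the expression $(x|y')+(y|x')-(x|y)-(x'|y')$ the distances to $o$ cancel. Hence for $N$ large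
$$\tfrac12\big[d(x,y)+d(x',y')-d(x,y')-d(y,x')\big]\ \text{ is within }1\text{ of }\mathfrak o.$$
We may assume that $\mathfrak o$ exceeds a suitable constant. Put $A=(x|x')_y$, and call $k$ with $|k|\le N$ *admissible* if $A\le d(y,c_k)\le A+\mathfrak o$.

*Claim.* For each admissible $k$ there is $k'$ with $d(c_k,uc_{k'})\le C$. For admissible $k,l$, $b(c_{k'})-b(c_{l'})=-(b(c_k)-b(c_l))\pm C$.

Approximate $x,y,x',y',c_k,c_l$ by a tree, bars denoting images. Of the three sums of opposite distances for four points of a tree, the two largest are equal. Here $\bar x\bar y+\bar x'\bar y'$ exceeds $\bar x\bar y'+\bar y\bar x'$ by $2\mathfrak o\pm C>0$, so the latter is the smallest sum. The four points span a tree with a bar $[P,Q]$ of length $\mathfrak o\pm C$ that separates $\bar y,\bar x'$ (on the side of $P$) from $\bar x,\bar y'$ (on the side of $Q$). So $[\bar y,\bar x]$ runs $\bar y\to P\to Q\to\bar x$, while $[\bar y',\bar x']$ runs $\bar y'\to Q\to P\to\bar x'$. Moreover $d(\bar y,P)=(\bar x|\bar x')_{\bar y}=A\pm C$.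

By (F2), $(x|y)_{c_k}\le C$, so $\bar c_k$ is within $C$ of a point of $[\bar y,\bar x]$ at distance $d(y,c_k)\pm C$ from $\bar y$. By admissibility it is within $C$ of the point of the bar at distance $d(y,c_k)-A\pm C$ from $P$. That point lies on $[\bar y',\bar x']$ too, so $(x'|y')_{c_k}\le C$. Now (F3), applied to the word geodesic $uc|_{[-N,N]}$, gives $k'$.

A point of the bar at distance $s$ from $P$ is at distance $s+d(\bar y,P)$ from $\bar y$ and $s+d(\bar x',P)$ from $\bar x'$. Hence, using (b2),
$$d(x',c_k)-d(x',c_l)=d(y,c_k)-d(y,c_l)\pm C=b(c_k)-b(c_l)\pm C .$$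
On the other hand $d(x',c_k)=d(uc_N,uc_{k'})\pm C=b(c_N)-b(c_{k'})\pm C$, and likewise for $l$. Subtracting proves the claim.

**Step 3: on the overlap $u$ is coarsely a reflection, and the overlap is long in the coordinate $b$.** Fix one admissible $l$ and put $\mu=b(c_l)+b(c_{l'})$. By the claim, $b(c_{k'})=\mu-b(c_k)\pm C$ for all admissible $k$.

As $k$ runs from $-N$ to $N$, $d(y,c_k)$ moves in steps of size at most $a$ from $0$ to $d(x,y)$, and $A+\mathfrak o\le d(x,y)+C$ because the bar lies on $[\bar y,\bar x]$. So every number in the interval $[A+a,\min(A+\mathfrak o,d(x,y))-a]$ is within $a$ of some $d(y,c_k)$, and such a $k$ is admissible. Since $b(c_k)=b(y)+d(y,c_k)\pm C_0$, there is an interval $[s_1,s_2]$ with $s_2-s_1\ge\mathfrak o-C$, every point of which is within $C$ of $b(c_k)$ for some admissible $k$.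

**Step 4: a centre of reflection inside the overlap.** Let $K>0$ and suppose $\mathfrak o\ge\tau/2+2K+C$ with $C$ as in the last inequality, so that $s_2-s_1\ge\tau/2+2K$. The numbers $(\mu-m\tau)/2$, $m\in\mathbb Z$, are spaced by $\tau/2$, so one of them, $s^*=(\mu-m\tau)/2$, lies in $[s_1+K,s_2-K]$. Let $v=ur^m$, and choose admissible $k,l$ with
$$b(c_k)=s^*+K\pm C,\qquad b(c_l)=s^*-K\pm C.$$
We show that $v$ nearly exchanges $c_k$ and $c_l$. Put $p=r^{-m}c_{k'}$. Then $vp=uc_{k'}$, so $d(vp,c_k)\le C$. By (b3) $p$ is within $C$ of $c$. By (b1) and Step 3, $b(p)=b(c_{k'})-m\tau=\mu-m\tau-b(c_k)\pm C=2s^*-b(c_k)\pm C=s^*-K\pm C$. So (b4) gives $d(p,c_l)\le C$, and $d(vc_l,c_k)\le d(vc_l,vp)+d(vp,c_k)\le C_6$. In the same way, with $r^{-m}c_{l'}$, $d(vc_k,c_l)\le C_6$. Finally (b1) gives $d(c_k,c_l)\ge2K-C_6$. Here $C_6$ does not depend on $K,r,u$.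

**Step 5: unique square roots exclude this.** Put $v_0=c_k^{-1}vc_k$. By left invariance
$$d(1,v_0^2)=d(c_k,v^2c_k)\le d(c_k,vc_l)+d(vc_l,v^2c_k)=d(c_k,vc_l)+d(c_l,vc_k)\le2C_6.$$
Balls of $d$ are finite, so $v_0^2$ lies in a finite set depending only on $C_6$. By (H3) $v_0$ lies in a finite set, so $d(1,v_0)\le K_1=K_1(G,d)$. But
$$d(1,v_0)=d(c_k,vc_k)\ge d(c_k,c_l)-d(c_l,vc_k)\ge2K-2C_6 .$$
Fixing $K>\frac12K_1+C_6$ from the start gives a contradiction. So $\mathfrak o<\tau/2+2K+C$, which is (12) after enlarging $C_1$ so that $C_1\ge0$. $\square$

## 7. Minimal surfaces and degenerate arcs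

Fix $r\ne1$ not a proper power, $\tau=\tau(r)$, and $n\ge1$ with $r^n\in[G,G]$; if there is no such $n$, then $\mathrm{scl}(r)=\infty$ and (1) holds. Let $\mathcal K=K(G,1)$ and let $c_r:S^1=\mathbb R/\mathbb Z\to\mathcal K$ be a loop representing $r$, not necessarily embedded.

**Definition.** An *allowed triple* $(S,f,p)$ consists of a compact oriented surface $S$ and maps $f:S\to\mathcal K$, $p:\partial S\to S^1$ with $f|_{\partial S}=c_r\circ p$ and $\sum_im_i=n$, where $m_i$ is the degree of $p$ on the boundary component $\partial_i$ with its boundary orientation (surface on the left). Put $-\chi^-(S)=\sum\max(0,-\chi)$ over the components of $S$.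

The parametrization $p$ is part of the data. Since $r^n\ne1$, $\mathrm{cl}(r^n)\ge1$, and writing $r^n$ as a product of $\mathrm{cl}(r^n)$ commutators gives an allowed triple with $-\chi^-=2\,\mathrm{cl}(r^n)-1$. Choose an allowed triple minimizing $-\chi^-$.

**Step 1: discarding trivial components.** Closed components can be discarded. A disc component has $r^{m}=1$, so degree $0$. An annulus gives $r^{m_1}\sim r^{-m_2}$, so $m_1+m_2=0$ by (H5). Discarding these changes neither the total degree nor minimality. So every component of $S$ has $\chi<0$ and nonempty boundary, and $S\ne\emptyset$ as $n\ne0$. In particular $-\chi(S)=-\chi^-(S)$ and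
$$-\chi(S)\le2\,\mathrm{cl}(r^n)-1.\tag{13}$$

**Step 2: all $m_i\ne0$.** If $m_i=0$, then $p|_{\partial_i}$, hence $f|_{\partial_i}$, is null-homotopic. Cap off $\partial_i$ with a disc and extend $f$. The Euler characteristic of the component, which was negative, rises by $1$, so $-\chi^-$ drops by $1$, contradicting minimality.

**Definition.** An *essential arc* is a properly embedded arc $\alpha:[0,1]\to S$ that is not homotopic into $\partial S$ rel endpoints. It is *degenerate* if there is a path $\beta$ in $S^1$ from $p(\alpha(0))$ to $p(\alpha(1))$ with $f\circ\alpha\simeq c_r\circ\beta$ rel endpoints.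

The condition on the endpoints of $\beta$ matters, since $c_r$ need not be injective. For an example, suppose a component is a pair of pants on which $f=c_r\circ H$ for some $H:S_0\to S^1$, with $p=H|_{\partial S_0}$. Then every arc $\alpha$ in it is degenerate, with $\beta=H\circ\alpha$. Such a component has total degree $0$ and only wastes Euler characteristic. The next step shows that in a minimal surface not even one arc behaves this way.

**Step 3: no essential arc is degenerate.** Suppose an essential arc $\alpha$ in a component $S_0$ is degenerate. By homotopy extension, homotope $f$ rel $\partial S$ so that $f\circ\alpha=c_r\circ\beta$. Cut $S$ along $\alpha$ to get $S'$ with induced map $f'$. The boundary $\partial S'$ consists of arcs and circles of $\partial S$ together with two copies of $\alpha$. Let $p'$ be $p$ on the former and $\beta$ on each copy of $\alpha$. By the endpoint condition $p'$ is well defined and continuous at the corners, and $f'|_{\partial S'}=c_r\circ p'$. The two copies of $\alpha$ are traversed in opposite directions, so their contributions to the total degree cancel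 and the total degree is still $n$. So $(S',f',p')$ is allowed.

If $\alpha$ does not separate $S_0$, the cut component is connected with Euler characteristic $\chi(S_0)+1\le0$. If $\alpha$ separates $S_0$ into $S_1,S_2$, neither is a disc, since a disc would give a homotopy of $\alpha$ rel endpoints into $\partial S$. So $\chi(S_1),\chi(S_2)\le0$, with sum $\chi(S_0)+1$. In both cases $-\chi^-$ drops by exactly $1$, contradicting minimality.

## 8. A hyperbolic surface built from $\Lambda$

Let $S_0$ be a component of the minimal $S$, $\pi=\pi_1(S_0)$, $\rho=f_*:\pi\to G$. We build a hyperbolic structure on $S_0$ with geodesic boundary of lengths exactly $\varepsilon|m_i|\tau$, in which two boundary lines can be close only if the corresponding translates of the axis of $r$ overlap.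

**Step 1: boundary lines and points of $\partial G$.** View $\mathrm{int}\,S_0$ as a punctured surface with a complete finite-area hyperbolic metric and a geodesic ideal triangulation. Lift the triangulation to $\tilde\Delta$, with set $V$ of ideal vertices, which carries a $\pi$-invariant cyclic order. The dual graph of $\tilde\Delta$ is a tree. For $v\in V$, $\mathrm{Stab}(v)=\langle\gamma_v\rangle$ with $\gamma_v$ oriented as $\partial S_0$; let $L_v$ be the corresponding line of $\partial\tilde S_0$.

Let $\tilde f:\tilde S_0\to\tilde{\mathcal K}$ be a $\rho$-equivariant lift of $f$, and let $\tilde c:\mathbb R\to\tilde{\mathcal K}$ be a lift of $c_r$ with $\tilde c(t+1)=r\,\tilde c(t)$. Let $\tilde p_v:L_v\to\mathbb R$ be a lift of $p$. Then $\tilde f|_{L_v}$ and $\tilde c\circ\tilde p_v$ lift the same map to $\mathcal K$, so $\tilde f|_{L_v}=u_v\,\tilde c\circ\tilde p_v$ for some $u_v\in G$. Let $m_v$ be the degree of the boundary component under $L_v$. From $\tilde p_v(\gamma_vx)=\tilde p_v(x)+m_v$ we get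
$$\rho(\gamma_v)=h_v^{m_v},\qquad h_v=u_vru_v^{-1},\qquad m_v\ne0 .$$
Let $\theta(v),\theta^-(v)\in\partial G$ be the attracting and repelling fixed points of $\rho(\gamma_v)$. Since $\gamma_{\gamma v}=\gamma\gamma_v\gamma^{-1}$, $\theta(\gamma v)=\rho(\gamma)\theta(v)$.

**Step 2: $\theta(v)\ne\theta(w)$ for every edge $(v,w)$ of $\tilde\Delta$.** This is where minimality enters. Suppose $\theta(v)=\theta(w)$. Then $h_v,h_w$ share a fixed point. By (H2) they lie in a common cyclic group, and neither is a proper power, so $h_w=h_v^{\pm1}$. As $r\not\sim r^{-1}$, $h_w=h_v$. So $u_v^{-1}u_w$ centralizes $r$, and $u_v^{-1}u_w=r^j$ for some $j$ by (H4).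

The edge gives a properly embedded arc $\alpha$ in $S_0$ with a lift $\tilde\alpha$ from $L_v$ to $L_w\ne L_v$. An arc homotopic into $\partial S$ rel endpoints lifts to an arc with both ends on one line, so $\alpha$ is essential. Put $s=\tilde p_v(\tilde\alpha(0))$ and $t=\tilde p_w(\tilde\alpha(1))$. Then $\tilde f\circ\tilde\alpha$ goes from $u_v\tilde c(s)$ to $u_w\tilde c(t)=u_vr^j\tilde c(t)=u_v\tilde c(t+j)$. As $\tilde{\mathcal K}$ is simply connected, it is homotopic rel endpoints to $u_v\tilde c\circ\tilde\beta$ with $\tilde\beta$ a path in $\mathbb R$ from $s$ to $t+j$. The projection $\beta$ of $\tilde\beta$ to $S^1$ goes from $p(\alpha(0))$ to $p(\alpha(1))$, and $f\circ\alpha\simeq c_r\circ\beta$ rel endpoints. So $\alpha$ is degenerate, contradicting Section 7.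

**Step 3: development.** For $X,Y\in\mathbb R^2$ write $|XY|=|\det(X,Y)|$, and identify $\partial\mathbb H^2=\mathbb{RP}^1$. We claim there are vectors $X_v\in(\mathbb R^2\setminus0)/\pm$, unique up to $PSL_2(\mathbb R)$, with
$$|X_vX_w|=\Lambda(\theta(v),\theta(w))\quad\text{for every edge }(v,w),\tag{14}$$
and with $\zeta(v)=[X_v]$ preserving the cyclic order.

The values on edges are positive by Step 2. For a first triangle, $PSL_2(\mathbb R)$ acts simply transitively on positively ordered triples in $\mathbb{RP}^1$, and the three scalings are determined by the three positive values. For an adjacent triangle with common edge $(p,q)$ and new vertex $w$, write $X_w$ in the basis $X_p,X_q$. The two prescribed values force $X_w=\pm\big(|X_qX_w|X_p\pm|X_pX_w|X_q\big)/|X_pX_q|$. The two relative signs give points in the two different arcs of $\mathbb{RP}^1\setminus\{\zeta(p),\zeta(q)\}$, so exactly one choice lies on the correct side. Continue along the dual tree, which reaches each triangle exactly once. Each new triangle lies in the half-plane beyond a side of the convex ideal polygon already developed,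 so the development is an embedding and cyclic order is preserved.

**Step 4: holonomy.** For $\gamma\in\pi$, (9) gives
$$|X_{\gamma v}X_{\gamma w}|=\Lambda(\rho(\gamma)\theta(v),\rho(\gamma)\theta(w))=\kappa_{\rho(\gamma)}(\theta(v))\,\kappa_{\rho(\gamma)}(\theta(w))\,\Lambda(\theta(v),\theta(w))$$
on edges. So the vectors $\kappa_{\rho(\gamma)}(\theta(v))^{-1}X_{\gamma v}$ solve the same problem. By uniqueness there is $A(\gamma)\in PSL_2(\mathbb R)$ with
$$X_{\gamma v}=\kappa_{\rho(\gamma)}(\theta(v))\,A(\gamma)X_v\quad\text{for all }v\in V,\tag{15}$$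
and the cocycle rule in (9) makes $A:\pi\to PSL_2(\mathbb R)$ a homomorphism. Take $\gamma=\gamma_v$. Here $\theta(v)$ is the attracting point of $\rho(\gamma_v)=h_v^{m_v}$, and $\tau(h_v^{m_v})=|m_v|\tau$, so (10) gives
$$A(\gamma_v)X_v=\pm e^{\varepsilon|m_v|\tau/2}X_v .$$
So $A(\gamma_v)$ is hyperbolic with attracting point $\zeta(v)$ and translation length $\varepsilon|m_v|\tau>0$. Let $\zeta^-(v)$ be its repelling point and $\ell_v$ its axis, oriented towards $\zeta(v)$.

**Step 5: completion to a compact surface $\hat S$.** The developed triangles, with their gluings, give $\mathrm{int}\,S_0$ a hyperbolic metric; call this surface $M$. It is glued from finitely many ideal triangles. We show that adding to each puncture a closed geodesic of length $\varepsilon|m_i|\tau$ gives a compact hyperbolic surface $\hat S$ with geodesic boundary (this is Thurston, *Three-Dimensional Geometry and Topology*, Prop. 3.4.21).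

Normalize $\zeta(v)=\infty$, $\zeta^-(v)=0$, so that $A(\gamma_v)$ is $z\mapsto\lambda z$ with $\log\lambda=\varepsilon|m_v|\tau$. The neighbours of $v$ in $\tilde\Delta$ develop to a strictly monotone bi-infinite sequence in $\mathbb R$, invariant under multiplication by $\lambda$. It avoids $0$, because a neighbour sent to $0$ would have the same image as its translate by $\gamma_v$. It has constant sign, because the multiples $\lambda^ja$ of a term $a$, $j\in\mathbb Z$, have the sign of $a$ and occur arbitrarily far in both directions of the sequence. Reflecting if necessary, suppose the terms $a_k$ are positive and increasing. The triangles at $v$ are the regions above the semicircles over $[a_k,a_{k+1}]$, where $a_{k+1}/a_k\le\lambda$, and these intervals cover $(0,\infty)$. A semicircle over $[a_k,a_{k+1}]$ has height at most $(a_{k+1}-a_k)/2<\lambda a_k$. So for each $c\ge\lambda$ the set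
$$U_v^c=\{\operatorname{Re}z>0,\ \operatorname{Im}z\ge c\operatorname{Re}z\}$$
lies in the union of the triangles at $v$, away from the sides opposite to $v$. In particular every triangle meeting $U_v^c$ has $v$ as a vertex.

There are finitely many triangles mod $\pi$, so we can choose $c$ so large that the three corners $T\cap U_v^c$ of each triangle $T$ are disjoint. Then the sets $U_v^c$, $v\in V$, are pairwise disjoint, and each annulus $U_v^c/\langle\gamma_v\rangle$ embeds in $M$. Attach to it the closed geodesic $i\mathbb R_{>0}/\langle\lambda\rangle$, of length $\log\lambda=\varepsilon|m_v|\tau$, to get $\hat S$. The enlarged annulus $\{\operatorname{Re}z\ge0,\operatorname{Im}z\ge c\operatorname{Re}z, z\neq 0\}/\langle\lambda\rangle$ is compact, and each triangle minus its three corners has compact closure. So $\hat S$ is compact, and it is homeomorphic to $S_0$.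

A compact hyperbolic surface with geodesic boundary is the quotient of a closed convex subset of $\mathbb H^2$ bounded by disjoint geodesics. So the universal cover of $\hat S$ is a closed convex $Y\subset\mathbb H^2$ whose interior is the developed image and whose boundary lines are exactly the $\ell_v$, $v\in V$, pairwise disjoint. The group $\pi$ acts on $Y$ freely through $A$. Since $\partial\hat S$ is compact, there is $r_0>0$ such that the points of $Y$ at distance less than $r_0$ from a given $\ell_v$ lie on no other boundary line. So distinct boundary lines are at distance at least $r_0$, and only finitely many of them meet any compact set. Since $\gamma_v$ translates in the boundary orientation, $Y$ lies on the left of each $\ell_v$.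

**Step 6: comparison.** We claim
$$\Lambda(\theta(v),\theta(v'))\le|X_vX_{v'}|\qquad\text{for distinct }v,v'\in V.\tag{16}$$
Take a shortest dual path $T_0,\dots,T_k$ of triangles with $v\in T_0$, $v'\in T_k$; then $v\notin T_j$ for $j\ge1$. We show (16) for all vertices other than $v$ of all $T_j$, by induction on $j$. For $T_0$ equality holds by (14). For $j\ge1$ let $T_{j-1}\cap T_j=(p,q)$, and let $w$ be the third vertex of $T_j$. Neither $p$ nor $q$ is $v$, and $v,w$ lie on different sides of $(p,q)$, so $v,p,w,q$ are in cyclic order, possibly after exchanging $p$ and $q$. By (8) on $\partial G$, equality on the edges $pq,wq,pw$, and induction for $p,q\in T_{j-1}$,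
$$\Lambda(\theta v,\theta w)\le\frac{\Lambda(\theta v,\theta p)\Lambda(\theta w,\theta q)+\Lambda(\theta v,\theta q)\Lambda(\theta p,\theta w)}{\Lambda(\theta p,\theta q)}\le\frac{|X_vX_p||X_wX_q|+|X_vX_q||X_pX_w|}{|X_pX_q|}=|X_vX_w|.$$
The last step is the Plücker identity for cyclically ordered vectors. So the strongly hyperbolic inequality (8) and the planar equality combine with the correct sign.

**Step 7: close boundary lines force overlap.** Let $v_0$ be adjacent to $v$ and $v_k=\gamma_v^{-k}v_0$, also adjacent to $v$. Since $\theta(v_0)\ne\theta(v)$ and $\zeta(v_0)\ne\zeta(v)$, as $k\to\infty$ we have $\theta(v_k)=\rho(\gamma_v)^{-k}\theta(v_0)\to\theta^-(v)$ and $\zeta(v_k)\to\zeta^-(v)$. As $\zeta^-(v)\ne\zeta(v)$, the vectors $X_{v_k}/|X_vX_{v_k}|$ converge, up to sign, to a vector $X_v^-$ over $\zeta^-(v)$ with $|X_vX_v^-|=1$. For $w\ne v$ and $k$ large, $w\ne v_k$. Divide (16) for $(w,v_k)$ by the equality (14) on the edge $(v,v_k)$ and let $k\to\infty$: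
$$\frac{\Lambda(\theta(w),\theta^-(v))}{\Lambda(\theta(v),\theta^-(v))}\le\frac{|X_wX_v^-|}{|X_vX_v^-|}.$$
Multiply by the same inequality with $v,w$ exchanged. The resulting right side
$$\frac{|X_wX_v^-|\,|X_vX_w^-|}{|X_vX_v^-|\,|X_wX_w^-|}$$
does not change when the vectors are rescaled, so it depends only on the endpoints of $\ell_v,\ell_w$. Let $D=d(\ell_v,\ell_w)>0$. As $Y$ is on the left of both lines, we may normalize in the upper half-plane $\zeta^-(v)=-1$, $\zeta(v)=1$, $\zeta^-(w)=e^D$, $\zeta(w)=-e^D$; the left of $\ell_v$ is outside the unit semicircle, and the left of $\ell_w$ is inside the larger one. Using the vectors $(\zeta,1)$, the expression equals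
$$\frac{(e^D-1)(e^D-1)}{2\cdot2e^D}=\sinh^2(D/2).$$
Hence
$$\frac{\Lambda(\theta(w),\theta^-(v))\,\Lambda(\theta(v),\theta^-(w))}{\Lambda(\theta(v),\theta^-(v))\,\Lambda(\theta(w),\theta^-(w))}\le\sinh^2(D/2).$$
If $m_v,m_w>0$, then $\theta(v)=h_v^+$, $\theta^-(v)=h_v^-$, and likewise for $w$, so the left side is $e^{-\varepsilon\mathfrak o(h_v,h_w)}$. Lemma 2, applied to $h_v$ and its conjugate $h_w$, with $\tau(h_v)=\tau$, gives
$$\frac1{\sinh(D/2)}\le e^{\frac\varepsilon2\left(\frac\tau2+C_1\right)}\qquad(m_v,m_w>0).\tag{17}$$

## 9. Strips from the Voronoi decomposition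

**Step 1: cells.** For $v\in V$ let $C_v=\{x\in Y:d(x,\ell_v)\le d(x,\ell_w)\ \forall w\in V\}$. In the hyperboloid model let $n_v$ be the unit normal of $\ell_v$ pointing into $Y$. Then $\sinh d(x,\ell_v)=\langle x,n_v\rangle$ on $Y$, and $\langle n_v,n_w\rangle=-\cosh d(\ell_v,\ell_w)$ for $v\ne w$. So $\langle n_v-n_w,n_v-n_w\rangle=2+2\cosh d(\ell_v,\ell_w)>0$. Therefore the locus $m_{vw}=(n_v-n_w)^\perp$ equidistant from $\ell_v,\ell_w$ is a geodesic, and $C_v$, an intersection of $Y$ with half-planes, is closed and convex. Reflection in $m_{vw}$ exchanges $n_v,n_w$, hence $\ell_v,\ell_w$. With $D=d(\ell_v,\ell_w)$, the geodesic $m_{vw}$ crosses the common perpendicular of $\ell_v,\ell_w$ at right angles at distance $D/2$ from $\ell_v$, so it is disjoint from $\ell_v$. If $w\ne w'$, then $m_{vw}\ne m_{vw'}$, because the reflections carry $\ell_v$ to $\ell_w$ and $\ell_{w'}$ respectively.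

**Step 2: tiling the boundary.** For $p\in\ell_v$ the inward perpendicular ray meets the convex set $C_v$ in a segment $[p,x(p)]$. It is bounded, because on it the distance from $p$ equals $d(\cdot,\partial Y)$, which is bounded on $Y$ since $\hat S$ is compact. Also $x(p)\ne p$, because near $p$ the line $\ell_v$ is the nearest. The point $x(p)$ is interior to $Y$: it is not on $\ell_v$, and on another $\ell_w$ it would not be in $C_v$. Points slightly beyond $x(p)$ are in $Y$ but not in $C_v$, so some other line is strictly nearer to them. By local finiteness finitely many $w$ are involved, and in the limit some $w\ne v$ satisfies $d(x(p),\ell_w)=d(x(p),\ell_v)$. So $x(p)\in C_v\cap C_w$.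

The set $C_v\cap C_w\subset m_{vw}$ is closed and convex. It is bounded, because its points are at bounded distance from $\ell_v$ while $m_{vw}$ and $\ell_v$ diverge in both directions. So it is empty, a point or a segment. If it is a nondegenerate segment call it the *edge* $\sigma_{vw}$, and let $I_{vw}\subset\ell_v$ be its nearest-point projection. This projection is injective on $m_{vw}$, because a perpendicular to $\ell_v$ meets $m_{vw}$ at most once.

For $x\in\sigma_{vw}$ with projection $p$, convexity gives $[p,x]\subset C_v$. The ray from $p$ starts on the side of $m_{vw}$ nearer to $\ell_v$ and crosses $m_{vw}$ transversally at $x$, so beyond $x$ it is outside $C_v$. So $x=x(p)$. If $p\in I_{vw}\cap I_{vw'}$ with $w\ne w'$, then $x(p)\in m_{vw}\cap m_{vw'}$, which is at most one point. So $I_{vw}\cap I_{vw'}$ has at most one point. Each $p\in\ell_v$ that is in no $I_{vw}$ is the projection of a one-point set $C_v\cap C_w$, and there are countably many of these. Hence, up to a countable set, $\ell_v$ is tiled by the $I_{vw}$.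

The reflection in $m_{vw}$ fixes $\sigma_{vw}$ pointwise and exchanges $\ell_v,\ell_w$, so $|I_{vw}|=|I_{wv}|=:w(\sigma_{vw})$, the width. The group $\pi$ acts freely on edges. An element fixing $v$ and $w$ preserves both $\ell_v$ and $\ell_w$, and a nontrivial element of $\langle\gamma_v\rangle$ acts as a hyperbolic isometry with only the axis $\ell_v$, so it is trivial. An element exchanging $v$ and $w$ would fix the midpoint of $\sigma_{vw}$, but $\pi$ acts freely on $Y$. So each edge orbit contributes exactly two tiles to $\partial\hat S$.

**Step 3: there are at most $-3\chi(S_0)$ edges mod $\pi$.** Choose equivariantly a point $x_\sigma$ in the interior of each edge $\sigma=\sigma_{vw}$, outside all cells other than $C_v,C_w$. This is possible, because another cell $C_{w'}$ meets $\sigma$ inside $m_{vw}\cap m_{vw'}$, in at most a point, and only finitely many do. Let $a_\sigma$ be the union of the perpendiculars from $x_\sigma$ to $\ell_v$ and $\ell_w$.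

*The arcs $a_\sigma$ are embedded and disjoint.* Let $p$ be the foot on $\ell_v$. On $[p,x_\sigma)$ the line $\ell_v$ is the strictly nearest boundary line: at a point equidistant with some $\ell_{w'}$ the ray would cross $m_{vw'}$ transversally and leave $C_v$ before reaching $x_\sigma\in C_v$. So $a_\sigma$ is embedded. Suppose $a_\sigma$ and $a_{\sigma'}$ share a point $y$. If $y=x_\sigma$, it lies in exactly two cells. The points of $a_{\sigma'}$ other than $x_{\sigma'}$ have a strictly nearest line, so $y=x_{\sigma'}$ and the pairs of cells agree, so $\sigma=\sigma'$. Otherwise $y$ has a strictly nearest line, say $\ell_v$, and lies on perpendiculars to $\ell_v$ belonging to both arcs. Distinct perpendiculars to $\ell_v$ are disjoint, so the foot $p$ is common, $x_\sigma=x(p)=x_{\sigma'}$, and again $\sigma=\sigma'$. As $\pi$ acts freely on edges, the $a_\sigma$ project to disjoint embedded arcs in $\hat S$, one for each edge orbit.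

*They are essential and pairwise non-homotopic.* A lift joins two different boundary lines, so each is essential. Homotopic arcs (with endpoints moving in $\partial \hat S$) have lifts joining the same two lines, while different orbits of edges give different orbits of pairs $\{v,w\}$.

*The count.* Take $k$ of these arcs and cut $\hat S\cong S_0$ along them. A complementary disc with no arc-side would make $S_0$ a disc. A disc with one would make that arc inessential. A disc with two would make two arcs homotopic or, if both sides come from the same arc, make $S_0$ an annulus. So every complementary disc has at least $3$ of the $2k$ arc-sides. Other pieces have $\chi\le0$. Hence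
$$\chi(S_0)+k\le\#\text{discs}\le\frac{2k}3,\qquad\text{so}\qquad k\le-3\chi(S_0).$$
This holds for every finite subfamily, so there are at most $-3\chi(S_0)$ edges mod $\pi$.

**Step 4: the width of a $(++)$ edge.** $I_{vw}$ lies in the set of $p\in\ell_v$ whose perpendicular meets $m_{vw}$. Let $p_0\in\ell_v$ be the foot of the common perpendicular of $\ell_v,\ell_w$ and $e$ a unit tangent vector to $\ell_v$ at $p_0$. The point at distance $x$ along the perpendicular from $p_s=\cosh s\,p_0+\sinh s\,e$ is $\cosh x\,p_s+\sinh x\,n_v$. The geodesic $m_{vw}$ passes at right angles through $\cosh\frac D2p_0+\sinh\frac D2n_v$, so it has normal $\sinh\frac D2p_0+\cosh\frac D2n_v$. The product of the two vectors vanishes exactly when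
$$\sinh x\cosh\tfrac D2=\cosh x\cosh s\sinh\tfrac D2,\qquad\text{that is,}\qquad\tanh x=\cosh s\,\tanh\tfrac D2 .$$
This has a solution $x$ if and only if $\cosh s<\coth\frac D2$, that is, $|\sinh s|<1/\sinh\frac D2$. So $w(\sigma_{vw})\le2\operatorname{arcsinh}\big(1/\sinh\frac D2\big)$. Since $\operatorname{arcsinh}y=\log(y+\sqrt{1+y^2})\le\log(1+2y)\le\log3+\log\max(1,y)$ for $y\geq 0$, (17) and $C_1\ge0$ give
$$w(\sigma_{vw})\le2\log3+\varepsilon\Big(\frac\tau2+C_1\Big)=\frac{\varepsilon\tau}2+C_2,\qquad C_2:=2\log3+\varepsilon C_1\qquad(m_v,m_w>0).\tag{18}$$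
The coefficient of $\varepsilon\tau$ is the $c=1/2$ of Section 4, and the lengths are those of Section 4 scaled by $\varepsilon$.

## 10. From the count to $\delta_\infty\ge1/6$

**Step 1: the lower bound (1).** Sum over all components of $S$, with $P,Q,W_{++},W_{+-},W_{--}$ as in Section 4, now for the edges mod $\pi_1$ of the components. The boundary component of degree $m_i$ has length $\varepsilon|m_i|\tau$, and each edge orbit contributes its width twice to $\partial\hat S$, so
$$\varepsilon\tau P=2W_{++}+W_{+-},\qquad\varepsilon\tau Q=2W_{--}+W_{+-},\qquad P-Q=n .$$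
Subtracting, and using (18) and the count of at most $-3\chi(S)$ edges,
$$\varepsilon\tau n=2W_{++}-2W_{--}\le2W_{++}\le-6\chi(S)\Big(\frac{\varepsilon\tau}2+C_2\Big)=-3\chi(S)\,(\varepsilon\tau+2C_2).$$
With (13),
$$\frac{2\,\mathrm{cl}(r^n)-1}{2n}\ge\frac16\cdot\frac{\varepsilon\tau}{\varepsilon\tau+2C_2}\qquad\text{for all }n\ge1\text{ with }r^n\in[G,G].$$
If $r^m\in[G,G]$, take $n=mk$ with $k\to\infty$; the left side tends to $\mathrm{scl}(r^m)/m=\mathrm{scl}(r)$. This is (1) with $C=2C_2/\varepsilon$, which depends only on $G$ (with its chosen metrics), for every $r\ne1$ that is not a proper power.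

**Step 2: finiteness below $\frac16-\eta$.** Let $0<\eta<\frac16$ and let $g\ne1$ have $\mathrm{scl}(g)<\frac16-\eta$. By (H6) $g=r^k$ with $k\ge1$ and $r$ not a proper power, and $\mathrm{scl}(g)=k\,\mathrm{scl}(r)\ge\mathrm{scl}(r)$. By (1), $\tau(r)/(\tau(r)+C)<1-6\eta$, so $\tau(r)\le T(\eta)$ for a number $T(\eta)$. Since $\tau\ge a^{-1}\tau_w$, also $\tau_w(r)$ is bounded. The minimal word length in a conjugacy class is at most $\tau_w$ plus a constant (Coornaert–Delzant–Papadopoulos, Ch. 10, Prop. 6.4). So only finitely many conjugacy classes of $r$ occur. On these finitely many classes $\tau(r)>0$, so (1) gives $\mathrm{scl}(r)\ge s_0>0$ for some $s_0$, and $k\,s_0\le\mathrm{scl}(g)<\frac16$ gives $k<1/(6s_0)$. Hence only finitely many conjugacy classes of $g$ have $\mathrm{scl}(g)<\frac16-\eta$; the class of the identity adds one more. As $\eta$ was arbitrary, $\delta_\infty(G)\ge\frac16$. $\blacksquare$
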